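# Hopf degree, gap energy, and surgery in the necks of a finite point set

## 1. A finite point set above $\mathbb R^d$, its stopping function and its necks

Fix $d\ge 2$ and finitely many distinct points
$$b_i=(x_i,t_i)\in\mathbb R^d\times(0,\infty),\qquad i=1,\dots,M,\quad M\ge 1 .$$
We identify $x\in\mathbb R^d$ with $(x,0)\in\mathbb R^{d+1}$, so $|x-b_i|$ and $|b_j-x_l|$ are distances in $\mathbb R^{d+1}$; for instance $|b_l-x_l|=t_l$. Write $\omega_d$ for the volume of the unit ball of $\mathbb R^d$.

**Definition (stopping function).** $h(x)=\frac14\min_i|x-b_i|$ for $x\in\mathbb R^d$. It is positive and $\frac14$-Lipschitz.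

The integral $\int h^{-d}\,dx$ will be an energy bound, and we would like it to be at most $C_dM$. It is not, already for one point. If $X=\{(0,1)\}$, then $4h(x)=\sqrt{|x|^2+1}$, and $\int_{|x|<R}h^{-d}$ grows like $\log R$. We therefore single out the regions that produce logarithms.

**Definition (isolated sets, necks).** For $\emptyset\neq S\subset\{1,\dots,M\}$ put
$$r_S=\max_{j,l\in S}|b_j-x_l|,\qquad R_S=\min_{j\notin S,\ l\in S}|b_j-x_l|,$$
with $R_S=\infty$ if $S=\{1,\dots,M\}$. Call $S$ *isolated* if $R_S\ge\Lambda r_S$, where $\Lambda=2^{11}$. For each isolated $S$ fix a point $x_S\in\{x_l:l\in S\}$ and define the *neck*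
$$A_S=\{x\in\mathbb R^d:\ 8r_S<|x-x_S|<R_S/8\}.$$
Let $U=\mathbb R^d\setminus\bigcup_SA_S$, the union being over isolated $S$.

Note that $r_S\ge |b_l-x_l|=t_l>0$ for $l\in S$, and that $|x_l-x_{l'}|\le|b_l-x_{l'}|\le r_S$ for $l,l'\in S$.

**One point.** For $X=\{(0,1)\}$ the only set is $S=\{1\}$, with $r_S=1$, $R_S=\infty$. The neck is $\{|x|>8\}$, and $U=\{|x|\le 8\}$ gives $\int_Uh^{-d}\le 4^d\omega_d8^d$, since $h\ge\frac14$.

**Two points.** Let $b_1=(0,1)$, $b_2=(L\mathbf e,1)$ with $|\mathbf e|=1$, and $R=\sqrt{L^2+1}$. For $S=\{1\}$ or $\{2\}$ we have $r_S=1$, $R_S=R$, so these sets are isolated exactly when $R\ge 2048$. The set $\{1,2\}$ has $r_S=R$, $R_S=\infty$ and is always isolated. Let $R\ge2048$. On the neck $8<|x|<R/8$ we have $h\le\frac14|x-b_1|\le\frac12|x|$, so $\int h^{-d}$ over this neck is at least $2^dd\,\omega_d\log(R/64)$, which is unbounded as $L\to\infty$. But $U$ consists of the two balls $|x|\le8$, $|x-L\mathbf e|\le 8$, each contributing at most $4^d\omega_d8^d$, and a part of $\{|x|\le8R\}$ on which $|x|,|x-L\mathbf e|\ge R/8$,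 so $h\ge R/32$ there. That part contributes at most $\omega_d(8R)^d(32/R)^d=256^d\omega_d$. The total over $U$ does not depend on $L$.

This is the general picture.

**Proposition 1.** Let $b_1,\dots,b_M$ be as above.

1. There are at most $2M-1$ isolated sets.
2. The necks are pairwise disjoint.
3. $h(x)\ge\frac15|x-x_S|$ for $x\in A_S$.
4. $\int_Uh^{-d}\,dx\le C_dM$ with $C_d$ depending only on $d$.

What it is for: given a map $f$ from $\mathbb R^d$ to a manifold, the points $b_i$ will mark the places and scales at which $f$ has a jump that averaging cannot repair. Their number $M$ will be controlled by a very weak energy of $f$. At $x$ we average $f$ at the scale $h(x)$, which avoids all $b_i$, and get a map with gradient at most $C/h(x)$. Part 4 says that the energy of this new map is at most $CM$ outside the necks, and inside a neck the map can be changed by hand. The result is a map homotopic to $f$ with energy at most $CM$. From this an estimate for the Hopf degree follows.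

## 2. The Hopf degree estimate and the gap energy

Let $n\ge1$, $N=4n-1$. For smooth $f:\mathbb S^N\to\mathbb S^{2n}$ and a $2n$-form $\omega$ on $\mathbb S^{2n}$ with $\int_{\mathbb S^{2n}}\omega=1$, the form $f^*\omega$ is closed, hence $f^*\omega=d\alpha$, and the **Hopf degree** (Hopf invariant) is $\deg_Hf=\int_{\mathbb S^N}\alpha\wedge f^*\omega$. We recall the textbook facts we need: it depends only on the homotopy class and defines a homomorphism $\deg_H:\pi_{4n-1}(\mathbb S^{2n})\to\mathbb Z$; for $g:\mathbb S^{2n}\to\mathbb S^{2n}$ one has $\deg_H(g\circ f)=(\deg g)^2\deg_Hf$; the Whitehead square of the identity of $\mathbb S^{2n}$ has Hopf degree $\pm2$; the Hopf map $\mathbb S^3\to\mathbb S^2$ has Hopf degree $\pm1$. Since $\mathbb S^{2n}$ is simply connected, free and based homotopy classes of maps $\mathbb S^N\to\mathbb S^{2n}$ agree. All homotopies below are free.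

For $\beta\in(0,1)$ and $p\in[1,\infty)$ let
$$[\varphi]_{W^{\beta,p}(\mathbb S^d)}=\Big(\int_{\mathbb S^d}\int_{\mathbb S^d}\frac{|\varphi(x)-\varphi(y)|^p}{|x-y|^{d+\beta p}}\,dx\,dy\Big)^{1/p},\qquad [\varphi]_{W^{1,p}(\mathbb S^d)}=\Big(\int_{\mathbb S^d}|\nabla\varphi|^p\Big)^{1/p}.$$

For the ordinary degree of maps $\mathbb S^d\to\mathbb S^d$, a result of Bourgain–Brezis–Mironescu bounds $|\deg\varphi|$ by a constant times a (sharp) power of $[\varphi]_{W^{\beta,d/\beta}}$ for every $\beta\in(0,1]$. For the Hopf degree, Schikorra–Van Schaftingen have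
$$|\deg_Hf|\le C(n,\beta)\,[f]_{W^{\beta,N/\beta}(\mathbb S^N)}^{\frac{N+1}\beta}\qquad\text{for all }f\in C^\infty(\mathbb S^N,\mathbb S^{2n})\tag{1}$$
for $\beta\in(\beta_0,1]$, $\beta_0=1-\frac1{N+1}$, with sharp exponent. Park and Schikorra, "Quantitative estimates for fractional Sobolev mappings in rational homotopy groups", arXiv:2207.04207 (2022), is the source of the problem: does (1) hold for every $\beta\in(0,1]$? We prove that it does.

**Where the exponent comes from, by hand.** Let $n=1$, $N=3$, let $H:\mathbb S^3\to\mathbb S^2$ be the Hopf map, and let $g_D:\mathbb S^2\to\mathbb S^2$ have degree $D$ and Lipschitz constant at most $CD^{1/2}$ (wrap $D$ disjoint disks of radius comparable to $D^{-1/2}$ once each around the sphere). Then $|\deg_H(g_D\circ H)|=D^2$ and $\int|\nabla(g_D\circ H)|^3\le CD^{3/2}$. For $\beta=1$, the right side of (1) is $\big(\int|\nabla f|^3\big)^{4/3}$, of size at most a constant times $D^2$. So both sides match.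

**The weak quantity.** From now on $d\ge2$ and $\mathcal N\subset\mathbb R^m$ is a smooth closed connected *simply connected* embedded manifold. For the question, $d=N$ and $\mathcal N=\mathbb S^{2n}$.

**Definition (gap energy).** For $f:\mathbb S^d\to\mathcal N$ continuous and $\delta>0$,
$$G_\delta(f)=\iint_{\{(x,y):\ |f(x)-f(y)|>\delta\}}\frac{dx\,dy}{|x-y|^{2d}} .$$
It is finite, since by uniform continuity the domain of integration stays away from the diagonal.

*Examples.* If $f$ is $L$-Lipschitz, then $|f(x)-f(y)|>\delta$ forces $|x-y|>\delta/L$. As $\int_{|x-y|>\varepsilon}|x-y|^{-2d}dy\le C\varepsilon^{-d}$ on $\mathbb S^d$, we get $G_\delta(f)\le C(L/\delta)^d$. In the other direction, if any two values of $f$ differ by at most $\delta$, then $G_\delta(f)=0$, however fast $f$ oscillates. So $G_\delta(f)$ cannot control $\int|\nabla f|^d$; at best it controls the energy of some map homotopic to $f$. It does so in the simplest case: if $G_\delta(f)=0$, the open set $\{|f(x)-f(y)|>\delta\}$ has measure zero, hence is empty, so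 $f$ takes values in a small ball and, for $\delta$ small, is homotopic to a constant.

**Theorem A.** There are $\delta_0>0$, $C<\infty$ depending only on $d,\mathcal N$ such that every continuous $f:\mathbb S^d\to\mathcal N$ is homotopic to a Lipschitz map $f'$ with $\int_{\mathbb S^d}|\nabla f'|^d\le C\,G_{\delta_0}(f)$.

**Theorem B.** With $\delta_0=\delta_0(n)$ from Theorem A, for all continuous $f:\mathbb S^N\to\mathbb S^{2n}$: $|\deg_Hf|\le C_n\,G_{\delta_0}(f)^{\frac{N+1}N}$. Consequently, for every $\beta\in(0,1)$,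
$$|\deg_Hf|\le C_n\,\delta_0^{-\frac{N+1}\beta}\,[f]_{W^{\beta,N/\beta}}^{\frac{N+1}\beta}\qquad\text{for all }f\in C^\infty(\mathbb S^N,\mathbb S^{2n}).$$
Together with the known case $\beta=1$, estimate (1) holds for all $\beta\in(0,1]$.

**Theorem C.** For every $\beta\in(0,1]$ there is $c=c(n,\beta)\ge1$ such that for every nonzero $a\in\pi_N(\mathbb S^{2n})$
$$c^{-1}(1+|\deg_Ha|)^{\frac N{N+1}}\le\inf_{f\in a\cap C^\infty}[f]^{N/\beta}_{W^{\beta,N/\beta}}\le c\,(1+|\deg_Ha|)^{\frac N{N+1}} .$$
In particular, for each $\beta$, the estimate $|\deg_Hf|\le C[f]^q_{W^{\beta,N/\beta}}$ holds for all smooth $f$ if and only if $q\ge\frac{N+1}\beta$.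

**Theorem A implies Theorem B.** *The case $\beta=1$ of (1)* reads $|\deg_Hf|\le C\big(\int|\nabla f|^N\big)^{\frac{N+1}N}$, and it has a short proof. Put $s=\frac N{2n}>1$ and $\alpha=d^*\Delta^{-1}f^*\omega$. There are no harmonic $2n$-forms on $\mathbb S^N$ because $0<2n<N$, and $d$ commutes with $\Delta^{-1}$, so $d\alpha=f^*\omega-d^*\Delta^{-1}d f^*\omega=f^*\omega$. With $\frac1{s^*}=\frac1s-\frac1N=\frac{2n-1}N=1-\frac1s$, the $L^s$ elliptic estimate and the Sobolev inequality give $\|\alpha\|_{L^{s^*}}\le C\|f^*\omega\|_{L^s}$. As $s^*$ and $s$ are conjugate exponents, Hölder's inequality yields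
$$|\deg_Hf|\le\|\alpha\|_{L^{s^*}}\|f^*\omega\|_{L^s}\le C\|f^*\omega\|_{L^s}^2\le C\|\nabla f\|_{L^N}^{4n},\qquad 4n=N+1,$$
using $|f^*\omega|\le C|\nabla f|^{2n}$. The bound extends to Lipschitz maps $f'$: mollify $f'$ and project back to the sphere. The resulting smooth maps converge to $f'$ uniformly and in $W^{1,N}$, and they are eventually homotopic to $f'$.

*The gap bound.* Take $f'$ from Theorem A. Then $|\deg_Hf|=|\deg_Hf'|\le C\big(\int|\nabla f'|^N\big)^{\frac{N+1}N}\le C_nG_{\delta_0}(f)^{\frac{N+1}N}$.

*The case $\beta\in(0,1)$.* Let $p=N/\beta$, so $N+\beta p=2N$. Since $1_{|f(x)-f(y)|>\delta_0}\le\delta_0^{-p}|f(x)-f(y)|^p$, we have $G_{\delta_0}(f)\le\delta_0^{-N/\beta}[f]^{N/\beta}_{W^{\beta,N/\beta}}$. Raise this to the power $\frac{N+1}N$. $\blacksquare$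

So everything rests on Theorem A. Below, $C,C_1,C_2,\dots$ denote constants depending only on $d,\mathcal N$. Fix $\varepsilon_0>0$ such that the nearest-point projection $\Pi$ onto $\mathcal N$ is smooth with bounded derivative on $\{\operatorname{dist}(\cdot,\mathcal N)\le\varepsilon_0\}$; for spheres $\Pi(y)=y/|y|$. If $u,c\in\mathcal N$ and $|u-c|\le\varepsilon_0$, the segment $[u,c]$ lies in this set, so two maps at uniform distance at most $\varepsilon_0$ are homotopic. We write $\operatorname{lip}$ for the pointwise Lipschitz constant.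

## 3. Conformal invariance: from $\mathbb S^d$ to $\mathbb R^d$

This section replaces the sphere by $\mathbb R^d$ and $f$ by a map that is constant near infinity.

**Making $f$ constant near a point.** Let $P\in\mathbb S^d$, and let $\chi_r$ be a continuous cutoff with values in $[0,1]$, $\chi_r=0$ on $B_r(P)$, $\chi_r=1$ off $B_{2r}(P)$. For small $r$ put
$$f_r=\Pi\big(f(P)+\chi_r(f-f(P))\big).$$
On $B_{2r}(P)$ the argument of $\Pi$ is within $|f-f(P)|$ of $f(P)\in\mathcal N$, which is small. So $f_r$ is well defined and continuous, constant near $P$, equal to $f$ off $B_{2r}(P)$, and $\|f_r-f\|_\infty\to0$. Hence $f_r$ is homotopic to $f$ for small $r$.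

Moreover $G_\delta(f_r)\to G_\delta(f)$. Indeed, once $\|f_r-f\|_\infty\le\delta/4$, the inequality $|f_r(x)-f_r(y)|>\delta$ forces $|f(x)-f(y)|>\delta/2$, hence $|x-y|\ge\eta$ with $\eta>0$ independent of $r$. The integrands are therefore bounded by $\eta^{-2d}$. For $x,y\ne P$ we have $f_r(x)=f(x)$, $f_r(y)=f(y)$ as soon as $r$ is small, so they converge almost everywhere. Dominated convergence applies.

**Stereographic projection.** Let $\sigma:\mathbb R^d\to\mathbb S^d\setminus\{P\}$ be inverse stereographic projection. Then $|\sigma(x)-\sigma(y)|^2=\frac{4|x-y|^2}{(1+|x|^2)(1+|y|^2)}$, and the Jacobian of $\sigma$ is $\big(\frac2{1+|x|^2}\big)^d$. Therefore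
$$\frac{d\sigma(x)\,d\sigma(y)}{|\sigma(x)-\sigma(y)|^{2d}}=\frac{dx\,dy}{|x-y|^{2d}},\tag{2}$$
so the gap energy is the same on $\mathbb S^d$ and on $\mathbb R^d$. The integral $\int|\nabla f|^d$ is conformally invariant too.

**Proposition 2.** There are $\delta_0,C$ depending only on $d,\mathcal N$ such that every continuous $f:\mathbb R^d\to\mathcal N$ with $f\equiv e$ outside some ball $B_{R_0}$ is homotopic, as a map of $\mathbb R^d\cup\{\infty\}$, to a Lipschitz map $f'$, constant near infinity, with $\int|Df'|^d\le CM$. Here $M\ge0$ is an integer with $M\le C\,G$, where $G=\iint_{|f(x)-f(y)|>\delta_0}|x-y|^{-2d}dx\,dy$.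

**Proposition 2 implies Theorem A.** If $G_{\delta_0}(f)>0$, take $r$ with $G_{\delta_0}(f_r)\le2G_{\delta_0}(f)$ and apply the proposition to $f_r\circ\sigma$. If $G_{\delta_0}(f)=0$, take $r$ with $C\,G_{\delta_0}(f_r)<1$. Then the integer $M$ is $0$ and $\int|Df'|^d=0$. In both cases $f'\circ\sigma^{-1}$, extended over $P$ by its constant value near $P$, is Lipschitz on $\mathbb S^d$. $\square$

From here on $f$ is as in Proposition 2, and $\delta=\delta_0$ is a small constant; the conditions on it are (5) and (14) below.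

## 4. Averages in the half-space and bad points

**Step 1: the extension $F$.** Purpose: to record $f$ at all places and scales at once. Let $0\le\varphi\in C_c^\infty(B_1)$, $\int\varphi=1$, and
$$F(x,t)=t^{-d}\int\varphi\Big(\frac{x-y}t\Big)f(y)\,dy=\int\varphi(w)f(x-tw)\,dw\quad(t>0),\qquad F(x,0)=f(x).$$
$F$ is continuous on $\mathbb R^d\times[0,\infty)$ and smooth for $t>0$. Differentiating the kernel, $t\,\partial_{x_k}$ turns $\varphi$ into $\psi=\partial_k\varphi$, and $t\,\partial_t$ turns it into $\psi=-d\varphi-z\cdot\nabla\varphi=-\operatorname{div}(z\varphi)$. So the components of $tDF(x,t)$ have the form $t^{-d}\int\psi(\frac{x-y}t)f(y)\,dy$ with fixed bounded $\psi$ supported in $B_1$ and $\int\psi=0$.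

The first thing to try is to replace $f$ by $\Pi F(\cdot,t)$ for one fixed $t$. This needs $F(\cdot,t)$ to stay near $\mathcal N$ everywhere. If $f$ is nontrivial at scale $\varepsilon$ near one point and at scale $1$ elsewhere, this forces $t$ to be smaller than about $\varepsilon$ everywhere, and a gradient bound of size $1/t$ on the unit ball then gives an energy bound of size $\varepsilon^{-d}$. The scale must depend on the place. So we ask which pairs $(x,t)$ are admissible.

**Definition (good and bad points).** For $t>0$ put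
$$\Gamma(x,t)=t^{-2d}\iint_{B_t(x)^2}1_{|f(y)-f(z)|>\delta}\,dy\,dz,\qquad\mathfrak B=\{(x,t):t>0,\ \Gamma(x,t)>\delta\}.$$
Points of $\mathfrak B$ are *bad*, the others *good*. For example, if $f=e$ on $B_t(x)$ except on a fraction $\theta$ of its volume, then $\Gamma(x,t)\le2\omega_d^2\theta$, and $(x,t)$ is good once $2\omega_d^2\theta\le\delta$. If $f$ takes two values more than $\delta$ apart, each on $\frac13$ of the ball, then $\Gamma(x,t)\ge\frac29\omega_d^2$, and $(x,t)$ is bad for small $\delta$.

**Step 2: what a good point gives.** Let $\Gamma(x,t)\le\delta$. Averaging over $y\in B_t(x)$, there is $y\in B_t(x)$ with $|\{z\in B_t(x):|f(z)-f(y)|>\delta\}|\le C\delta t^d$. On the rest of the ball $|f(z)-f(y)|\le\delta$; on the exceptional set it is at most the diameter of $\mathcal N$. Since $\int\varphi=1$ and $\int\psi=0$, we may subtract $f(y)$ inside the integrals, and we obtain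
$$\operatorname{dist}(F(x,t),\mathcal N)\le|F(x,t)-f(y)|\le C_2\delta,\qquad t\,|DF(x,t)|\le C_2\delta.\tag{3}$$

**Step 3: a finite net of bad points.** Purpose: to replace $\mathfrak B$ by finitely many points. First, $\mathfrak B$ lies in a compact subset of $\mathbb R^d\times(0,\infty)$:

- $\Gamma(\cdot,t)=0$ for small $t$, by uniform continuity of $f$;
- a pair with $|f(y)-f(z)|>\delta$ has a member in $B_{R_0}$, so $\Gamma(x,t)\le Ct^{-d}R_0^d\to0$ as $t\to\infty$;
- $\Gamma(x,t)=0$ if $B_t(x)\cap B_{R_0}=\emptyset$.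

Choose a maximal set of points $b_i=(x_i,t_i)\in\mathfrak B$, $1\le i\le M$, with $|b_i-b_j|\ge\frac12\min(t_i,t_j)$ for $i\ne j$. The $t_i$ are bounded below, so the set is finite. If a bad point $(x,t)$ is not in it, maximality gives an $i$ with $|(x,t)-b_i|<\frac12\min(t,t_i)$. Hence
$$\mathfrak B\subset\bigcup_iB(b_i,t_i/2).\tag{4}$$

**Step 4: $M\le CG$.** Purpose: to count the net by the gap energy. *The balls $B(b_i,t_i/8)$ are disjoint.* Suppose two of them meet, with $t_j\le t_i$. Then $|b_i-b_j|<\frac{t_i+t_j}8$, so $t_i-t_j\le\frac{t_i+t_j}8$, so $t_i\le\frac97t_j$, so $|b_i-b_j|<\frac18\cdot\frac{16}7t_j=\frac27t_j<\frac12t_j$, a contradiction.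

Put $\tilde\Gamma(x,t)=t^{-2d}\iint_{B_{2t}(x)^2}1_{|f(y)-f(z)|>\delta}\,dy\,dz$. For $(x,t)\in B(b_i,t_i/8)$ we have $\frac78t_i\le t\le\frac98t_i$, and $|x-x_i|+t_i\le\frac98t_i\le2t$, so $B_{2t}(x)\supset B_{t_i}(x_i)$ and
$$\tilde\Gamma(x,t)\ge(t_i/t)^{2d}\,\Gamma(b_i)\ge(8/9)^{2d}\delta .$$
Also $\int_{B(b_i,t_i/8)}t^{-d-1}dx\,dt\ge c_d>0$ by scaling. Summing over the disjoint balls and using Fubini (if $y,z\in B_{2t}(x)$, then $|y-z|<4t$, and the set of such $x$ has measure at most $Ct^d$),
$$c\,\delta M\le\int\!\!\int\tilde\Gamma\,\frac{dx\,dt}{t^{d+1}}\le\iint1_{|f(y)-f(z)|>\delta}\int_{|y-z|/4}^\infty Ct^{d}\,t^{-3d-1}\,dt\,dy\,dz\le C\,G .$$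
Since $\delta=\delta_0$ will depend only on $d,\mathcal N$, this is $M\le CG$.

**Step 5: the case $M=0$.** Require
$$C_2\delta_0<\varepsilon_0 .\tag{5}$$
If $M=0$, then every point is good, and by (3) $\Pi F(\cdot,s)$, $0\le s\le T$, is a homotopy from $f$ to $\Pi F(\cdot,T)$; all these maps equal $e$ near infinity. Since $|F(x,T)-e|\le CR_0^dT^{-d}$, for large $T$ the last map stays within $\varepsilon_0$ of $e$ and is homotopic to the constant $e$. So $f'\equiv e$ proves Proposition 2. *From now on $M\ge1$.* We record what was shown: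
$$M=0\ \Longrightarrow\ f\text{ is homotopic to a constant.}\tag{6}$$

## 5. The stopped map, and a logarithm that is really there

**Step 6: stopping at height $h$.** Purpose: to go up from the boundary as far as the bad points allow. Let $h(x)=\frac14\min_i|x-b_i|$ be the stopping function of the net.

*All $(x,t)$ with $0<t\le h(x)$ are good.* If $(x,t)\in\mathfrak B$, then by (4) $(x,t)\in B(b_i,t_i/2)$ for some $i$. So $t>t_i/2$ and $|x-b_i|\le t+|(x,t)-b_i|<t+t_i/2<2t$. Hence $t>\frac12|x-b_i|\ge2h(x)$.

Set $f_1(x)=\Pi F(x,h(x))$. The maps $x\mapsto\Pi F(x,sh(x))$, $0\le s\le1$, form a homotopy from $f$ to $f_1$. Near infinity they all equal $e$: since $h(x)\le\frac14(|x|+|b_1|)$, the ball $B_{sh(x)}(x)$ misses $B_{R_0}$ for $|x|$ large. By (3) at the good point $(x,h(x))$, and since $h$ is $\frac14$-Lipschitz,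
$$\operatorname{lip}f_1(x)\le\frac{C\delta}{h(x)}\qquad\text{for all }x.\tag{7}$$
In particular $f_1$ is Lipschitz, since $h$ is bounded below and $f_1$ is constant near infinity.

By (7), $\int|Df_1|^d\le C\int h^{-d}$, and this is where the method stops: Section 1 shows that $\int h^{-d}=\infty$, and that even the part between two distant bad points is as large as the logarithm of their distance. One may hope that only the bound is bad. It is not so.

**Example ($\int|Df_1|^d$ is not bounded by $CM$ or $CG$).** Suppose $f_0:\mathbb R^d\to\mathcal N$ is Lipschitz, equal to $e$ off $B_1$, and not homotopic to a constant. Let $\kappa$ be a unit-speed geodesic of $\mathcal N$ with $\kappa(0)=e$, $\kappa'(0)=v$. For large $L$ put $f=f_0$ on $B_1$ and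
$$f(x)=\kappa\big(\tfrac\delta2\,\zeta(\log|x|)\sin\log|x|\big)\qquad(|x|\ge1),$$
where $\zeta(\tau)=\min(\tau,1)$ for $0\le\tau\le\log L-1$, $\zeta$ decreases linearly to $0$ on $[\log L-1,\log L]$, and $\zeta=0$ afterwards. Letting the factor $\frac\delta2$ go to $0$, we see that $f$ is homotopic to $f_0$. So $M\ge1$ by (6).

Two values of $f$ off $B_1$ differ by at most $\delta$. So pairs with $|f(y)-f(z)|>\delta$ have a member in $B_1$, hence $\Gamma(x,t)\le2\omega_d^2t^{-d}$, and $\Gamma(x,t)=0$ if $B_t(x)\cap B_1=\emptyset$. Thus all bad points lie within $C_\delta$ of the origin, with $C_\delta$ independent of $L$. The Lipschitz constant of $f$ does not depend on $L$ either. So the gap energy $G$ of $f$ is bounded independently of $L$ (one member in $B_1$, distance bounded below), and $M$ is too, by Step 4.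

For $|x|$ larger than a constant independent of $L$ we have $\frac18\le h(x)/|x|\le\frac38$. Let also $|x|\le L/e^2$, and put $\tau=\log|x|$. For $y\in B_{h(x)}(x)$ we get $\log|y|=\tau+\theta$ with $\theta\in[\log\frac58,\log\frac{11}8]\subset[-\frac12,\frac12]$, and $\zeta(\log|y|)=1$, so $f(y)-e=\frac\delta2\sin(\tau+\theta)\,v+O(\delta^2)$. Averaging, $v\cdot(F(x,h(x))-e)$ is $\frac\delta2$ times an average of values $\sin(\tau+\theta)$ with $|\theta|\le\frac12$, up to $O(\delta^2)$. Since $\cos\frac12>\frac45$, it is at least $\frac25\delta-C\delta^2$ when $\tau\in\frac\pi2+2\pi\mathbb Z$ and at most $-\frac25\delta+C\delta^2$ when $\tau\in-\frac\pi2+2\pi\mathbb Z$. As $D\Pi(e)$ is the orthogonal projection onto the tangent space, which contains $v$, the same holds for $f_1$ in place of $F(x,h(x))$. So, if $\delta$ is small, along each ray $f_1$ moves by at least $\frac\delta2$ on each $\tau$-interval of length $\pi$ between consecutive such values. By Hölder, $\int|\partial_\tau f_1|^d\,d\tau\ge\pi^{1-d}(\delta/2)^d$ on each of them.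 Since $|Df_1|^d\,dx\ge|\partial_\tau f_1|^d\,d\tau\,d\omega$ in coordinates $x=e^\tau\omega$,
$$\int|Df_1|^d\ge c\,\delta^d(\log L-C'_\delta),$$
while $M$ and $G$ stay bounded as $L\to\infty$.

The example also shows the remedy: the logarithm sits in a neck, where $f_1$ is almost constant on spheres and only wanders slowly in the radial direction. Such wandering can be removed by a homotopy. For this we need Proposition 1.

## 6. Proof of Proposition 1

**Step 7 (part 1): counting isolated sets.** Let $l\in S\cap S'$ with $S,S'$ isolated. If $j\in S$ then $|b_j-x_l|\le r_S$; if $j\notin S$ then $|b_j-x_l|\ge R_S\ge\Lambda r_S>r_S$. So $S=\{j:|b_j-x_l|\le r_S\}$, likewise $S'=\{j:|b_j-x_l|\le r_{S'}\}$, and the two are nested. Thus any two isolated sets are nested or disjoint.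

A family of nonempty subsets of an $M$-element set, any two nested or disjoint, has at most $2M-1$ members. This is clear for $M=1$. For $M\ge2$ argue by induction: let $E_1,\dots,E_k$ be the maximal members different from the whole set. They are disjoint, with sizes $m_i\le M-1$ and $\sum m_i\le M$. Every member is the whole set or lies in exactly one $E_i$, so the family has at most $1+\sum_i(2m_i-1)$ members. This is at most $1+2M-k\le2M-1$ if $k\ge2$, at most $2M-2$ if $k=1$, and $1$ if $k=0$.

**Step 8 (part 2): the necks are disjoint.** Let $S\ne S'$ be isolated.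

- *If $S\subsetneq S'$:* choosing $j\in S'\setminus S$ and $l\in S$ gives $R_S\le|b_j-x_l|\le r_{S'}$. Also $|x_S-x_{S'}|\le r_{S'}$. So $A_S\subset B(x_S,R_S/8)\subset\overline B(x_{S'},\frac98r_{S'})$, which is disjoint from $A_{S'}$ because there $|x-x_{S'}|>8r_{S'}$.
- *If $S\cap S'=\emptyset$:* let $D=|x_S-x_{S'}|$, $x_S=x_l$, $x_{S'}=x_{l'}$ with $l\in S$, $l'\in S'$. Then $R_S\le|b_{l'}-x_l|\le D+t_{l'}\le D+r_{S'}\le D+R_{S'}/\Lambda$, and symmetrically. Adding, $2D\ge(1-\Lambda^{-1})(R_S+R_{S'})$, so $D>\frac{R_S}8+\frac{R_{S'}}8$, and the balls $B(x_S,R_S/8)$, $B(x_{S'},R_{S'}/8)$ are disjoint.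

**Step 9 (part 3): $h$ in a neck.** Let $x\in A_S$. For $j\in S$, $|x-b_j|\ge|x-x_S|-r_S\ge\frac78|x-x_S|$. For $j\notin S$, $|x-b_j|\ge R_S-|x-x_S|\ge7|x-x_S|$. Hence $h(x)\ge\frac7{32}|x-x_S|\ge\frac15|x-x_S|$.

**Step 10 (part 4): two kinds of points of $U$.** Purpose: to show that a point outside the necks sees either a bad point at a height comparable to its distance, or two bad points at comparable distance from each other. Let $x\in U$ and $\rho=4h(x)=|x-b_i|$, with $i$ the smallest minimizing index. Put $K'=2^7$, $K=2^8$.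

*Case 1: $t_i\ge\rho/K$.* Then $|x-x_i|\le\rho\le Kt_i$, and $\rho\ge t_i$, so $h(x)^{-d}=(4/\rho)^d\le(4/t_i)^d$. For given $i$, these $x$ contribute at most $\omega_d(Kt_i)^d(4/t_i)^d=C$ to the integral. In total Case 1 contributes at most $CM$.

*Case 2: $t_i<\rho/K$.* I claim there is $j$ with $\rho/K'<|b_j-x_i|\le K'\rho$. Suppose not, and let $S=\{j:|b_j-x_i|\le\rho/K'\}$. It contains $i$, as $|b_i-x_i|=t_i<\rho/K$. For $j,l\in S$, $|b_j-x_l|\le|b_j-x_i|+|x_l-x_i|\le|b_j-x_i|+|b_l-x_i|$, so $r_S\le2\rho/K'$. For $j\notin S$ we have $|b_j-x_i|>K'\rho$, so $R_S\ge K'\rho-\rho/K'\ge(K'-1)\rho$. Hence $R_S/r_S\ge K'(K'-1)/2=8128\ge\Lambda$, and $S$ is isolated. Since $|x_i-x_S|\le\rho/K'$ and $\rho(1-\frac1K)\le|x-x_i|\le\rho$,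
$$8r_S\le\tfrac\rho8<\rho\big(1-\tfrac2{128}\big)\le|x-x_S|\le\rho+\tfrac\rho{K'}<2\rho<\tfrac{127}8\rho\le\tfrac{R_S}8 ,$$
i.e. $x\in A_S$, contradicting $x\in U$. Since $|x_i-b_i|=t_i<\rho/K=\rho/(2K')$, the index $j$ satisfies
$$\frac\rho{2K'}\le|b_i-b_j|\le2K'\rho.\tag{8}$$

**Step 11 (part 4): Case 2 at one dyadic scale.** For $k\in\mathbb Z$ let $U^k$ be the set of Case 2 points with $2^k\le\rho<2^{k+1}$, and
$$I_k=\{i:\ \exists j,\ 2^{k-8}\le|b_i-b_j|\le2^{k+9}\}.$$
By (8), with $2K'=2^8$, each $x\in U^k$ satisfies $|x-b_i|<2^{k+1}$ for some $i\in I_k$. Call a set *$r$-separated* if its distinct points have pairwise distances at least $r$. Let $J_k\subset I_k$ be maximal such that $\{b_i\}_{i\in J_k}$ is $2^{k+13}$-separated. Each $b_i$ with $i\in I_k$ is at distance less than $2^{k+13}$ from one with index in $J_k$, so $U^k\subset\bigcup_{i\in J_k}B(b_i,2^{k+14})$. Since $h\ge2^{k-2}$ on $U^k$,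
$$\int_{U^k}h^{-d}\,dx\le\#J_k\cdot\omega_d2^{(k+14)d}2^{-(k-2)d}=C\,\#J_k.\tag{9}$$

**Step 12 (part 4): summing over the scales.** Purpose: to bound $\sum_k\#J_k$ by $M$, with no loss from the number of scales. Let $\nu(r)$ be the maximal cardinality of an $r$-separated subset of $\{b_1,\dots,b_M\}$. I claim
$$\nu(2^{k-9})\ge\nu(2^{k+13})+\#J_k.\tag{10}$$
Each pair at scale $2^k$ is seen as one point from far away and as two from nearby; this is the gain.

Let $\Sigma$ be a $2^{k+13}$-separated subset with $\#\Sigma=\nu(2^{k+13})$. For $i\in J_k$ choose a partner $j$ as in the definition of $I_k$. The ball $B(b_i,2^{k+11})$ contains at most one point of $\Sigma$. Since $|b_i-b_j|\ge2^{k-8}$, one of $b_i,b_j$ has distance at least $2^{k-9}$ from that point. Call it $p_i$; if there is no such point of $\Sigma$, take $p_i=b_i$. We check the distances.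

- From $p_i$ to the other points of $\Sigma$: these are at distance at least $2^{k+11}$ from $b_i$, and $|p_i-b_i|\le2^{k+9}$, so the distance is at least $2^{k+11}-2^{k+9}\ge2^{k-9}$.
- For $i\ne i'$ in $J_k$: $|p_i-p_{i'}|\ge2^{k+13}-2\cdot2^{k+9}=2^{k+13}-2^{k+10}\ge2^{k-9}$.

So $\Sigma\cup\{p_i\}_{i\in J_k}$ is $2^{k-9}$-separated and has $\#\Sigma+\#J_k$ elements, which proves (10).

The function $\nu$ is nonincreasing, equal to $M$ for small $r$ (the $b_i$ are distinct) and to $1$ for large $r$. In $\sum_k\big(\nu(2^{k-9})-\nu(2^{k+13})\big)$ each drop $\nu(2^m)-\nu(2^{m+1})$ is counted exactly $22$ times, so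
$$\sum_k\#J_k\le22(M-1).$$
With (9), Case 2 contributes at most $CM$. Together with Case 1 this is part 4. $\blacksquare$

*Check with one point:* if $M=1$, every $I_k$ is empty, and all of $U$ is Case 1, in agreement with $U=\{|x|\le8\}$ for $b_1=(0,1)$, where $\rho=\sqrt{|x|^2+1}\le256$.

## 7. Surgery in the necks: end of the proof of Theorem A

Apply Proposition 1 to the net of Section 4. By (7) and part 4,
$$\int_U|Df_1|^d\le CM,\tag{11}$$
and by (7) and part 3,
$$\operatorname{lip}f_1(x)\le\frac{C_3\delta}{|x-x_S|},\qquad x\in A_S.\tag{12}$$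

**Step 13: a neck is a cylinder.** Fix $S$ isolated and write $A_S=\{a<|x-x_S|<b\}$, so $b/a\ge\Lambda/64=32>e^3$. Put $u(\tau,\omega)=f_1(x_S+e^\tau\omega)$ for $\tau\in[\log a,\log b]$ (or $\tau\in[\log a,\infty)$ if $b=\infty$) and $\omega\in\mathbb S^{d-1}$. The map $(\tau,\omega)\mapsto x_S+e^\tau\omega$ is conformal with factor $e^\tau=|x-x_S|$. So (12) becomes
$$\operatorname{lip}u\le C_3\delta\quad\text{on the cylinder},\tag{13}$$
and $\int|Df|^d$ over the neck equals the corresponding integral over the cylinder, with respect to $d\tau\,d\omega$. Fix $\omega_0$ and let $c(\tau)=u(\tau,\omega_0)$. Since $d\ge2$, $\omega$ can be joined to $\omega_0$ in $\mathbb S^{d-1}$ by an arc of length at most $\pi$. So, requiring also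
$$\pi C_3\delta_0\le\varepsilon_0,\tag{14}$$
we have $|u-c|\le\pi C_3\delta\le\varepsilon_0$. With (5) and (14) the constant $\delta_0$ is fixed.

**Step 14: removing the dependence on $\omega$, $b<\infty$.** Let $\chi(\tau)$ be $0$ at $\log a$ and $\log b$, $1$ on $T:=[\log a+1,\log b-1]$, and affine in between. Deform $f_1$ on $A_S$ through
$$\Pi\big(u+s\chi(c-u)\big),\qquad0\le s\le1 .$$
This is well defined by (14), and stationary on $\partial A_S$, where $\chi=0$. At $s=1$ the map equals $c(\tau)$ for $\tau\in T$. On the two remaining pieces of length $1$, its Lipschitz constant in $(\tau,\omega)$ is bounded by a constant $C$, because $u$, $c$ and $\chi$ have bounded Lipschitz constants and $|c-u|\le\varepsilon_0$.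

**Step 15: straightening the path, $b<\infty$.** Purpose: the path $c|_T$ may wander for a long time, as in the example of Section 5, and this costs $\delta^d|T|$. The length of $T$ is $\ell=\log(b/a)-2\ge1$. Let $\tilde c$ be the constant-speed minimizing geodesic of $\mathcal N$ on $T$ with the same endpoints as $c|_T$. As $\mathcal N$ is simply connected, $c|_T$ and $\tilde c$ are homotopic relative to their endpoints. Applying this homotopy for all $\omega$ simultaneously gives a homotopy of maps on $A_S$, stationary on $\partial A_S$. Let $f'$ be the resulting map on $A_S$. The speed of $\tilde c$ is at most $\operatorname{diam}\mathcal N/\ell$ (intrinsic diameter), so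
$$\int_{A_S}|Df'|^d\le C+C\,\ell\,\Big(\frac{\operatorname{diam}\mathcal N}\ell\Big)^d\le C ,$$
since $d\ge2$ and $\ell\ge1$. The long neck now costs at most a constant.

**Step 16: the unbounded neck.** If $b=\infty$, i.e. $S=\{1,\dots,M\}$, let $\chi=0$ at $\log a$, affine on $[\log a,\log a+1]$, and $\chi=1$ on $[\log a+1,\infty)$, and deform as in Step 14. Near infinity $u=c=e$, so the homotopy is continuous on $\mathbb R^d\cup\{\infty\}$. Now the map is $c(\tau)$ for $\tau\ge\log a+1$, and $c(\tau)=e$ for $\tau\ge\tau_\infty$. Replace it, for $\tau\ge\log a+1$, by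
$$c(\min(\tau,\theta)),\qquad\theta\text{ decreasing from }\max(\tau_\infty,\log a+1)\text{ to }\log a+1 .$$
For the first $\theta$ this is $c(\tau)$; at $\tau=\log a+1$ the value never changes; for $\tau$ large the value is $c(\theta)$, so the homotopy is continuous on $\mathbb R^d\cup\{\infty\}$ (the value at $\infty$ moves, which free homotopies allow). At the end the map is constant for $\tau\ge\log a+1$. Only the piece of length $1$ carries energy, so again $\int_{A_S}|Df'|^d\le C$.

**Step 17: conclusion.** The necks are disjoint, there are at most $2M-1$ of them, and all homotopies are stationary on their boundaries (in the sense just described at $\infty$). So we can perform them all, with $f'=f_1$ on $U$. The map $f'$ is continuous and made of finitely many Lipschitz pieces, so it is Lipschitz, and it is constant near infinity. It is homotopic to $f_1$, hence to $f$. By (11),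
$$\int|Df'|^d\le CM+C(2M-1)\le CM,\qquad M\le C\,G .$$
This proves Proposition 2, hence Theorem A, hence Theorem B: estimate (1) holds for every $\beta\in(0,1]$. $\blacksquare$

## 8. The two-sided bound for each homotopy class

For Theorem C we compare the fractional energies with the gradient energy in the other direction.

**Lemma 3.** For $\beta\in(0,1)$, $p=d/\beta$ and $f:\mathbb S^d\to\mathcal N$ Lipschitz: $[f]^p_{W^{\beta,p}}\le C(\beta,d,\mathcal N)\int|\nabla f|^d$.

*Proof.* Since $d+\beta p=2d$, (2) shows that both sides are conformally invariant, so we work on $\mathbb R^d$. Let $v=|Df|$ and let $v^*$ be its maximal function. We use two bounds: the textbook inequality $|f(x)-f(y)|\le C|x-y|(v^*(x)+v^*(y))$, and $|f(x)-f(y)|\le D:=\operatorname{diam}\mathcal N$. Since $v^*(x)+v^*(y)\le2\max(v^*(x),v^*(y))$, by symmetry in $x,y$ and in polar coordinates around $x$,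
$$\iint\frac{|f(x)-f(y)|^p}{|x-y|^{2d}}\,dx\,dy\le C\int\int_0^\infty\min\big(D,Cs\,v^*(x)\big)^ps^{-d-1}\,ds\,dx .$$
Substituting $s=D\lambda/(Cv^*(x))$, the inner integral is $C\,v^*(x)^d\int_0^\infty\min(1,\lambda)^p\lambda^{-d-1}d\lambda$, and the last integral is finite because $p>d$. So the left side is at most $C\int(v^*)^d\le C\int v^d$ by the maximal theorem, as $d>1$. $\square$

**Lower bound in Theorem C.** Let $f\in a$ be smooth. If $\deg_Ha\ne0$, Theorem B (or (1) for $\beta=1$) gives $[f]^{N/\beta}\ge c|\deg_Ha|^{\frac N{N+1}}$, and $|\deg_Ha|\ge\frac12(1+|\deg_Ha|)$.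

If $a\ne0$ but $\deg_Ha=0$, consider the modifications $f_r$ of Section 3. They are homotopic to $f$, hence not to a constant, so $M\ge1$ for each of them by (6), and $G_{\delta_0}(f_r)\ge M/C\ge c$. Letting $r\to0$, $G_{\delta_0}(f)\ge c$. For $\beta<1$ this gives $[f]^{N/\beta}\ge\delta_0^{N/\beta}G_{\delta_0}(f)\ge c$. For $\beta=1$ apply this with $\frac12$ in place of $\beta$ and use Lemma 3: $\int|\nabla f|^N\ge c\,[f]^{2N}_{W^{1/2,2N}}\ge c$.

**Upper bound in Theorem C.** Put $\theta=\frac N{N+1}$. By smooth approximation (as in Section 2) and Lemma 3, it suffices to find a Lipschitz map in $a$ with $\int|\nabla f|^N\le C(1+|\deg_Ha|)^\theta$. Fix $z_0\in\mathbb S^{2n}$.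

*Building blocks.* Let $w:\mathbb S^N\to\mathbb S^{2n}$ be Lipschitz, $\equiv z_0$ near a point, with $\deg_Hw=2$; the Whitehead square of the identity, up to sign, is represented by such a map. For $D\ge1$ let $g_D:\mathbb S^{2n}\to\mathbb S^{2n}$ wrap $D$ disjoint balls of radius $cD^{-1/(2n)}$, not containing $z_0$, with degree one and boundary going to $z_0$, and let $g_D=z_0$ elsewhere. Then $g_D(z_0)=z_0$, $\deg g_D=D$, and the Lipschitz constant is at most $CD^{1/(2n)}$. Hence $\deg_H(g_D\circ w)=2D^2$ and
$$\int|\nabla(g_D\circ w)|^N\le CD^{\frac N{2n}}=CD^{2\theta},$$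
because $2\theta=\frac{2N}{4n}$. Precomposing with a reflection of $\mathbb S^N$ gives $-2D^2$ instead.

*Sums.* View maps equal to $z_0$ near a point as maps on $\mathbb R^N$ equal to $z_0$ outside compact sets. Finitely many of them can be translated to have disjoint supports. This realizes sums in $\pi_N$, and $\int|\nabla\cdot|^N$ is additive.

*Greedy decomposition.* Let $k_0=\lfloor|\deg_Ha|/2\rfloor$, and as long as $k_i>0$ put $D_i=\lfloor\sqrt{k_i}\rfloor\ge1$ and $k_{i+1}=k_i-D_i^2$. From $k_i<(D_i+1)^2$ we get $k_{i+1}\le2D_i\le2\sqrt{k_i}$. If $k_i\ge16$, then $k_{i+1}\le k_i/2$, so these $k_i$ satisfy $k_i\le2^{-i}k_0$ and $\sum k_i^\theta\le Ck_0^\theta$ over them. The $k_i<16$ are strictly decreasing, so there are at most $16$ of them. Hence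
$$\sum_iD_i^{2\theta}\le\sum_ik_i^\theta\le C(1+|\deg_Ha|)^\theta,\qquad\sum_iD_i^2=k_0 .$$
Subtract from $a$ the classes of $g_{D_i}\circ w$, with the sign of $\deg_Ha$. What remains has Hopf degree in $\{0,\pm1\}$. Since $\ker\deg_H$ is finite (Serre, *Groupes d'homotopie et classes de groupes abéliens*, Ann. of Math. 1953), only finitely many such classes exist. Represent each by a fixed Lipschitz map equal to $z_0$ near a point. The sum of all these maps lies in $a$ and has energy at most $C(1+|\deg_Ha|)^\theta$.

**Exponents.** *Let $q\ge\frac{N+1}\beta$.* If $\deg_Hf=0$ there is nothing to prove. If $\deg_Hf\ne0$, the lower bound gives $[f]\ge c>0$, so $[f]^{\frac{N+1}\beta}\le C[f]^q$, and the estimate with exponent $\frac{N+1}\beta$ implies that with $q$.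

*Let $q<\frac{N+1}\beta$.* Take classes $a$ with $|\deg_Ha|\to\infty$, for instance the multiples of the class of $w$, and smooth $f\in a$ almost attaining the infimum. By the upper bound, $[f]\le C|\deg_Ha|^{\frac\beta{N+1}}$. If $q\ge0$, then
$$[f]^q\le C|\deg_Ha|^{\frac{q\beta}{N+1}}=o(|\deg_Ha|).$$
If $q<0$, then $[f]^q$ stays bounded, since $[f]\ge c>0$ by the lower bound. In both cases the estimate fails. $\blacksquare$
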